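# Kostant negative permutations whose shape has a long first row

## 1. The guess: a long first row makes almost every permutation positive

For $N\ge 1$ let $\mathfrak g=\mathfrak{sl}_N(\mathbb C)$, and let $\mathcal O_0^{(N)}$ be the principal block of the BGG category $\mathcal O$. Its simple modules are indexed by permutations: for $z\in \mathrm S_N$ let $L_z^{(N)}$ be the simple module of highest weight $z\cdot 0$ (dot action, $0$ dominant). So $L_e^{(N)}$ is the trivial module.

**Definition (Kostant positivity).** For a $\mathfrak g$-module $M$, an endomorphism $X\in\mathrm{End}_{\mathbb C}(M)$ is ad-finite if it lies in a finite-dimensional subspace stable under all $\mathrm{ad}\,g=[g,-]$, $g\in\mathfrak g$. Let $\mathcal L(M,M)$ be the algebra of ad-finite endomorphisms. The image of the enveloping algebra $U(\mathfrak g)$ lies in it. Kostant's problem for $M$ asks whether $U(\mathfrak g)\to\mathcal L(M,M)$ is onto. A permutation $z$ is Kostant positive if the answer is yes for $L_z^{(N)}$, and Kostant negative otherwise.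

**Definition (shapes).** For $x\in \mathrm S_N$ let $\mathtt{sh}(x)$ be the Young diagram attached to $x$ by the Robinson–Schensted correspondence. Let $\mathtt{SYT}(\mu)$ be the set of standard Young tableaux of shape $\mu$ and $f^\mu=|\mathtt{SYT}(\mu)|$; exactly $(f^\mu)^2$ permutations have shape $\mu$. Let $\Lambda_m$ be the set of partitions of $m$. For $\lambda\in\Lambda_m$ and $n\ge\lambda_1$ (with $\lambda_1=0$ for the empty diagram), let $\lambda^{\langle n\rangle}\in\Lambda_{m+n}$ be $\lambda$ with a new first row of $n$ boxes put on top. For example, $(2,2)^{\langle n\rangle}=(n,2,2)$.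

Write $\mathbf k_N^{+}(\mu)$ and $\mathbf k^-_N(\mu)$ for the numbers of Kostant positive and Kostant negative $x\in \mathrm S_N$ of shape $\mu$. So $\mathbf k_N^+(\mu)+\mathbf k_N^-(\mu)=(f^\mu)^2$.

Fix $\lambda$ and let $n$ grow. What proportion of the permutations of shape $\lambda^{\langle n\rangle}$ is Kostant positive? The answer one would first guess is "asymptotically all of them". This is the Asymptotic Shape Conjecture of Samuel Creedon and Volodymyr Mazorchuk, "Kostant's problem for permutations of shape $(n-2,1,1)$ and $(n-3,2,1)$", arXiv:2601.19537 (2026):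
$$\frac{\mathbf k^+_{m+n}(\lambda^{\langle n\rangle})}{(f^{\lambda^{\langle n\rangle}})^2}\longrightarrow 1\qquad(n\to\infty,\ n\ge\lambda_1)\quad\text{for all } m\ge 0,\ \lambda\in\Lambda_m. \tag{1}$$

Let us test it.

The case $m=0$. The only permutation of shape $(n)$ is the identity. The module $L_e$ is one-dimensional, its endomorphism algebra is $\mathbb C$, and the scalars in $U$ hit it. The proportion is $1$ for every $n$.

The case $\lambda=(1)$, $n=1$. The only permutation of shape $(1,1)$ is $s\in \mathrm S_2$, and $M=L_s^{(2)}$ is the Verma module of highest weight $-2$ for $\mathfrak{sl}_2$. It has basis $v_j=f^jv_0$, $j\ge0$, with $ev_j=-j(j+1)v_{j-1}$; this coefficient is nonzero for $j\ge1$, so $M$ is simple. The module $\mathcal L(M,M)$ is locally finite over $\mathfrak{sl}_2$ under ad, so it is generated by its ad-highest weight vectors. Let $X\ne 0$ be one. All weights of $M$ are even, so $X$ has even weight $2k\ge0$. It commutes with $e$, and $Xv_j=x_jv_{j-k}$, where $x_j=0$ for $j<k$. For $j>k$, comparing $eXv_j$ with $Xev_j$ gives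
$$(j-k)(j-k+1)\,x_j=j(j+1)\,x_{j-1},$$
so $x_k$ determines all $x_j$. Hence there is at most a one-dimensional space of such $X$. The element $e^k$ is in it and acts by a nonzero operator. So $X$ is a multiple of $e^k$, the image of $U$ contains all ad-highest weight vectors, and $s$ is Kostant positive.

One row. With the problem it is recorded that (1) holds for all $\lambda=(m)$, that is, for the shapes $(n,m)$.

There is also a heuristic. A standard tableau of shape $\lambda^{\langle n\rangle}$ has only $m$ entries below its first row, and for large $n$ they are typically far apart. The permutation is then an increasing word with a few isolated disturbances. If negativity came from a few neighboring letters, spreading them out should destroy it.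

The guess is nevertheless false, and the first failure found below is at $\lambda=(2,2)$. All partitions with $m\le 3$ boxes lie in the families $(m)$, $(1^m)$, $(m-1,1)$, $(2,1^{m-2})$, about which the negative results below say nothing. So tests with few boxes would not have met these counterexamples.

## 2. Three statements that contradict the guess

**Theorem A.** Let $n\ge m\ge1$, $1\le p_1<\dots<p_m\le n$ and $y\in \mathrm S_m$. Let $\tilde w=\tilde w(p,y)\in \mathrm S_{n+m}$ be the permutation whose word is $1\,2\cdots n$ with, for each $k$, the letter $n+y(k)$ inserted immediately before the letter $p_k$. If $\tilde w$ is Kostant positive, then $y$ is Kostant positive.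

For example, with $n=8$, $m=4$, $p=(1,3,5,7)$, $y=2143$:
$$\tilde w=10\ \,1\ \,2\ \,9\ \,3\ \,4\ \,12\ \,5\ \,6\ \,11\ \,7\ \,8. \tag{2}$$

**Theorem B.** For all $\lambda\in\Lambda_m$ and $n\ge m\ge1$,
$$\frac{\mathbf k^+_{m+n}(\lambda^{\langle n\rangle})}{(f^{\lambda^{\langle n\rangle}})^2}\le 1-\frac{\binom nm}{\binom{n+m}m}\cdot\frac{\mathbf k^-_m(\lambda)}{(f^\lambda)^2},\qquad\text{so}\qquad \limsup_{n\to\infty}\frac{\mathbf k^+_{m+n}(\lambda^{\langle n\rangle})}{(f^{\lambda^{\langle n\rangle}})^2}\le\frac{\mathbf k^+_m(\lambda)}{(f^\lambda)^2}.$$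

In words: in the limit, the shape $\lambda^{\langle n\rangle}$ is no more positive than $\lambda$ itself. For $\lambda=(2,2)$ this will give
$$\limsup_{n\to\infty}\frac{\mathbf k^+_{n+4}((n,2,2))}{(f^{(n,2,2)})^2}\le\tfrac12 . \tag{3}$$

Below, $f^{\lambda/\mu}$ is the number of standard tableaux of skew shape $\lambda/\mu$.

**Theorem C.**

1. If $\lambda\supseteq(2,2)$, the limsup in Theorem B is $\le1-f^{\lambda/(2,2)}/f^\lambda<1$. If $\lambda\supseteq(3,1,1)$, it is $\le1-f^{\lambda/(3,1,1)}/f^\lambda<1$. Hence (1) fails for every $\lambda$ except possibly $(m)$, $(1^m)$, $(m-1,1)$, $(2,1^{m-2})$. (For $(m)$ it is the known true case. No claim is made about the other three families.)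
2. For every $m\ge1$ there is $\lambda\in\Lambda_m$ with limsup $\le(11/12)^{\lfloor m/4\rfloor}$. So there is not even a uniform positive lower bound.

## 3. Contents, projective functors and left cells

We work with $\mathfrak{gl}_N$ from now on: $\mathfrak g=\mathfrak{gl}_N$, $U=U(\mathfrak g)$, $Z$ the center of $U$. The center of $\mathfrak{gl}_N$ acts by scalars on a simple highest weight module. So both the image of $U$ and the space of ad-finite endomorphisms are the same for $\mathfrak{gl}_N$ and $\mathfrak{sl}_N$, and Kostant's problem does not change.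

Put $\rho=(0,-1,\dots,-(N-1))$. For $a\in\mathbb Z^N$ let $\Delta(a)$ and $L(a)$ be the Verma and simple modules of highest weight $a-\rho$. The group $\mathrm S_N$ acts by $(wa)_i=a_{w^{-1}(i)}$, and $a$ is dominant if $a_1\ge\dots\ge a_N$.

**Definition (contents).** A content of size $N$ is a function $c:\mathbb Z\to\mathbb Z_{\ge0}$ with $\sum_ic_i=N$. The content of $a\in\mathbb Z^N$ is $c_i=\#\{k:a_k=-i\}$. Contents correspond to integral central characters, and $\chi_c$ denotes the character of $c$. Let $a_c$ be the dominant vector of content $c$, $W_c$ its stabilizer, $\mathcal Z_c$ the category of $U$-modules killed by some power of $\ker\chi_c$, and $U_c=U/U\ker\chi_c\in\mathcal Z_c$. The block is regular if all $c_i\le1$.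

For example, $a=(-1,-2,-1)$ has $c_1=2$, $c_2=1$, $a_c=(-1,-1,-2)$, $W_c=\langle s_1\rangle$.

Let $a^0=(-1,\dots,-N)$, and write $\mathcal Z_0$, $\Delta_w=\Delta(wa^0)$, $L_w=L(wa^0)$ for this regular block. Restricted to $\mathfrak{sl}_N$, $L_w$ is the simple module of highest weight $w\cdot0$, so it is the $L_w^{(N)}$ above. Write $D(w)=\{i:w(i)>w(i+1)\}=\{i:ws_i<w\}$; we also write $s_i\in D(w)$.

**Definition (projective functors).** When defining functors, "finite-dimensional module" means a finite-dimensional semisimple $\mathfrak{gl}_N$-module with integral weights. A projective functor $\mathcal Z_c\to\mathcal Z_{c'}$ is a direct summand of $\mathrm{pr}_{c'}(X\otimes-)$ with $X$ finite-dimensional, where $\mathrm{pr}_{c'}$ is the projection to $\mathcal Z_{c'}$. Finite direct sums and compositions of projective functors are projective. $\mathrm{Nat}(F,G)$ is the space of natural transformations of functors on these categories.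

For example, let $N=2$ and $V=\mathbb C^2$. The functor $V\otimes-$ sends $\Delta(-1,-2)$ to a module with Verma subquotients $\Delta(0,-2)$ and $\Delta(-1,-1)$. Projecting to the content of $(-1,-1)$ keeps only $\Delta(-1,-1)$. Tensoring that with $V^*$ and projecting back to the content of $(-1,-2)$ gives the class $[\Delta(-1,-2)]+[\Delta(-2,-1)]$.

We use the following facts.

**(F1)** [Bernstein–Gelfand, Compositio Math. 41 (1980)] A projective functor $F$ on $\mathcal Z_c$ is determined up to isomorphism by the class $[F\Delta(a_c)]$ in the Grothendieck group. Every projective functor is a finite direct sum of indecomposable ones. On $\mathcal Z_0$ the indecomposable projective endofunctors are $\theta_x$, $x\in \mathrm S_N$, with $\theta_x\Delta_e=P_x$, the projective cover of $L_x$ in $\mathcal O$. For a simple reflection $s$, $[\theta_s\Delta_v]=[\Delta_v]+[\Delta_{vs}]$. If $x=s_1\cdots s_r$ is reduced (here the $s_j$ are any simple reflections), then $\theta_x$ is a summand of $\theta_{s_r}\cdots\theta_{s_1}$. The same holds for any regular integral block.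

**(F2)** [Jantzen; Humphreys, *Representations of semisimple Lie algebras in the BGG category $\mathcal O$*, Ch. 7] There are exact, biadjoint projective translation functors $T_c:\mathcal Z_0\to\mathcal Z_c$ and $T^c:\mathcal Z_c\to\mathcal Z_0$. They satisfy $T_c\Delta_w=\Delta(wa_c)$; $T_cL_w=L(wa_c)$ if $w$ is longest in $wW_c$, and $T_cL_w=0$ otherwise; and $[T^c\Delta(a_c)]=\sum_{v\in W_c}[\Delta_v]$. Between regular integral blocks translation is an equivalence whose inverse is a translation, and it sends $L(wa_c)$ to $L(wa_{c'})$. Since $[T_cT^c\Delta(a_c)]=|W_c|[\Delta(a_c)]$, (F1) gives $T_cT^c\cong\mathrm{Id}^{\oplus|W_c|}$.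

**(F3)** [Kostant] If $M\in\mathcal Z_c$ and $X$ is finite-dimensional, then $X\otimes M$ is a finite direct sum of modules in $\mathcal Z_{c'}$, with $c'$ the content of $a_c+\nu$, $\nu$ a weight of $X$.

**(F4)** [Duflo] $\mathrm{Ann}\,\Delta(a_c)=U\ker\chi_c$.

**(F5)** [Kazhdan–Lusztig conjecture (theorem)] $\theta_sL_y=0$ if $s\notin D(y)$. If $s\in D(y)$, then
$$[\theta_sL_y]=2[L_y]+\sum_{z:\,s\notin D(z)}\mu(y,z)[L_z],$$
with $\mu$ symmetric. Moreover [Kazhdan–Lusztig 1979, §2], if $y<z$, $t\in D(z)\setminus D(y)$ and $\mu(y,z)\ne0$, then $z=yt$; and $\mu(y,yt)=1$ whenever $y<yt$.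

**(F6)** [Mazorchuk–Stroppel, *Categorification of (induced) cell modules and the rough structure of generalised Verma modules*, Adv. Math. 219 (2008), Theorem 61] In type $A$, Kostant's problem has the same answer for $L_x$ and $L_{x'}$ if $x,x'$ lie in the same Kazhdan–Lusztig left cell, equivalently if $\mathrm{Ann}\,L_x=\mathrm{Ann}\,L_{x'}$. In our conventions the left cells are the fibers of $x\mapsto Q(x)$ [Kazhdan–Lusztig, Joseph, Vogan; see also Ariki 2000], where $Q(x)$ is the recording tableau of the word $x(1)x(2)\cdots$ under row insertion. So whether $x$ is Kostant positive depends only on $Q(x)$.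

The conventions in (F6) fit together: the set of $s$ with $\theta_sL_x\ne0$ is $D(x)$, which is the $\tau$-invariant of $\mathrm{Ann}\,L_x$, and $D(x)$ can be read from $Q(x)$, since $i\in D(x)$ exactly when $i+1$ lies in a lower row of $Q(x)$ than $i$. In $\mathrm S_3$, for instance, $213$ and $312$ both have $Q$ with rows $(1\,3),(2)$, so they form a left cell; both have $D=\{1\}$.

## 4. Kostant's problem as a question about natural transformations

An ad-equivariant map $X\to U$ from a finite-dimensional module gives, by letting $U$ act, a natural transformation $X\otimes-\to\mathrm{Id}$. This turns Kostant's problem into the question whether morphisms between the modules $FM$ extend to natural transformations between the functors $F$. That form can be moved between categories.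

**Lemma 1.** Let $M\in\mathcal Z_c$ be a simple highest weight module.

(a) If $U\to\mathcal L(M,M)$ is onto, then for all projective functors $F,G:\mathcal Z_c\to\mathcal Z_{c'}$ the evaluation $\mathrm{Nat}(F,G)\to\mathrm{Hom}(FM,GM)$ is onto.

(b) If $\mathrm{Nat}(F,\mathrm{Id})\to\mathrm{Hom}(FM,M)$ is onto for every projective endofunctor $F$ of $\mathcal Z_c$, then $U\to\mathcal L(M,M)$ is onto.

*Proof of (a).* First we reduce to functors $X\otimes-$. Let $F,G$ be summands of $\mathrm{pr}_{c'}(X\otimes-)$ and $\mathrm{pr}_{c'}(Y\otimes-)$. By (F3) they are summands of $X\otimes-$ and $Y\otimes-$, as functors from $\mathcal Z_c$ to $U$-modules. So there are natural maps $F\xrightarrow{\iota_F}X\otimes-\xrightarrow{\pi_F}F$ with $\pi_F\iota_F=1$, and likewise for $G$. Given $\varphi:FM\to GM$, put $\varphi'=\iota_G\varphi\pi_F:X\otimes M\to Y\otimes M$. If a natural transformation $\Psi:X\otimes-\to Y\otimes-$ has $\Psi_M=\varphi'$, then $\pi_G\Psi\iota_F\in\mathrm{Nat}(F,G)$ has value $\pi_G\iota_G\varphi\pi_F\iota_F=\varphi$ at $M$. So it suffices to lift $\varphi'$.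

Next,
$$\mathrm{Hom}_{\mathfrak g}(X\otimes M,Y\otimes M)=\mathrm{Hom}_{\mathfrak g}(Y^*\otimes X,\mathrm{End}_{\mathbb C}M)=\mathrm{Hom}_{\mathfrak g}(Y^*\otimes X,\mathcal L(M,M)),$$
the last equality because the image of a finite-dimensional module consists of ad-finite elements. Both $U$ and $\mathcal L(M,M)$ are locally finite under ad, and the center of $\mathfrak g$ acts on both by zero (on $M$ it acts by scalars). So both are semisimple $\mathfrak g$-modules, and the surjection $U\to\mathcal L(M,M)$ splits ad-equivariantly. Hence the map $Y^*\otimes X\to\mathcal L(M,M)$ attached to $\varphi'$ lifts to an ad-equivariant $\kappa:Y^*\otimes X\to U$.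

For any $M'$, the map $Y^*\otimes X\otimes M'\to M'$, $a\otimes v\mapsto\kappa(a)v$, is a $\mathfrak g$-morphism, since $g\kappa(a)v=[g,\kappa(a)]v+\kappa(a)gv=\kappa(ga)v+\kappa(a)gv$. It is natural in $M'$. Its adjoint is a natural transformation $X\otimes-\to Y\otimes-$ with value $\varphi'$ at $M$.

*Proof of (b).* Let $X\subset\mathcal L(M,M)$ be a finite-dimensional ad-submodule; every ad-finite endomorphism lies in one. The center of $\mathfrak g$ acts by zero on $X$, so $X$ is semisimple. The weights of $M$ lie in one coset of the root lattice, so the weights of $X$ lie in the root lattice and are integral. Hence $X$ is allowed in the definition of projective functors. The action map $\varphi:X\otimes M\to M$, $x\otimes v\mapsto x(v)$, is a $\mathfrak g$-morphism, and it factors through $FM$ with $F=\mathrm{pr}_c(X\otimes-)$. By hypothesis it is the value at $M$ of a natural transformation $\beta:X\otimes-\to F\to\mathrm{Id}$ on $\mathcal Z_c$.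

Put $\kappa(x)=\beta_{U_c}(x\otimes1)\in U_c$. Since $M$ is simple, it is killed by $\ker\chi_c$, so each $v\in M$ gives a morphism $\mathrm{ev}_v:U_c\to M$, $u\mapsto uv$. Naturality for $\mathrm{ev}_v$ gives
$$x(v)=\beta_M(x\otimes v)=\beta_M\big((1\otimes\mathrm{ev}_v)(x\otimes1)\big)=\mathrm{ev}_v\big(\kappa(x)\big)=\kappa(x)v .$$
So any lift of $\kappa(x)$ to $U$ acts on $M$ as $x$, and $X$ lies in the image of $U$. $\square$

**Corollary 2.** For a translation equivalence $\Psi:\mathcal Z_c\to\mathcal Z_{c'}$ between regular integral blocks and a simple highest weight module $M\in\mathcal Z_c$, Kostant's problem has the same answer for $M$ and $\Psi M$.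

*Proof.* By symmetry, let the answer be positive for $M$. Let $F'$ be a projective endofunctor of $\mathcal Z_{c'}$ and $\varphi':F'\Psi M\to\Psi M$. Then $\Psi^{-1}F'\Psi$ is a projective endofunctor of $\mathcal Z_c$. By Lemma 1(a), $\Psi^{-1}\varphi':\Psi^{-1}F'\Psi M\to M$ is the value at $M$ of some $\beta\in\mathrm{Nat}(\Psi^{-1}F'\Psi,\mathrm{Id})$. Then $\Psi\beta\Psi^{-1}\in\mathrm{Nat}(F',\mathrm{Id})$ has value $\varphi'$ at $\Psi M$. Apply Lemma 1(b). $\square$

The next lemma produces negative permutations: two different indecomposable projective functors must not have isomorphic nonzero values on a positive simple module.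

**Lemma 3.** If $y$ is Kostant positive, $x\ne x'$ and $\theta_xL_y\cong\theta_{x'}L_y$, then both modules are zero.

*Proof.* By Lemma 1(a), mutually inverse isomorphisms between $\theta_xL_y$ and $\theta_{x'}L_y$ lift to $\alpha:\theta_x\to\theta_{x'}$ and $\alpha':\theta_{x'}\to\theta_x$.

First we evaluate at the dominant Verma module. The ring $\mathrm{End}(\theta_x\Delta_e)=\mathrm{End}(P_x)$ is finite-dimensional and local, so $(\alpha'\alpha)_{\Delta_e}$ is invertible or nilpotent. If it were invertible, $P_x$ would be a summand of the indecomposable module $P_{x'}$, so $x=x'$, a contradiction. Hence $\delta=(\alpha'\alpha)^k$ satisfies $\delta_{\Delta_e}=0$ for some $k$, while $\delta_{L_y}=\mathrm{id}$.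

Now we carry the vanishing from $\Delta_e$ to $L_y$. As in Lemma 1(a), realize $\theta_x$ as a summand of $X\otimes-$ via $\iota,\pi$, and put $\mathcal D=\iota\delta\pi\in\mathrm{End}(X\otimes-)$, so $\mathcal D_{\Delta_e}=0$. Let $U_\chi=U/U\ker\chi$, with $\chi$ the central character of $\mathcal Z_0$. For $v\in\Delta_e$ let $\mathrm{ev}_v:U_\chi\to\Delta_e$, $u\mapsto uv$. By naturality,
$$(1\otimes\mathrm{ev}_v)\,\mathcal D_{U_\chi}=\mathcal D_{\Delta_e}(1\otimes\mathrm{ev}_v)=0\quad\text{for all }v\in\Delta_e .$$
An element $\sum_ix_i\otimes u_i$, with $(x_i)$ a basis of $X$, lies in $\bigcap_v\ker(1\otimes\mathrm{ev}_v)$ if and only if every $u_i$ kills $\Delta_e$. By (F4) this forces $u_i=0$. So $\mathcal D_{U_\chi}=0$. Finally $L_y$ is killed by $\ker\chi$, so for $v\in L_y$ we have $\mathrm{ev}_v:U_\chi\to L_y$ and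
$$\mathcal D_{L_y}(x\otimes v)=\mathcal D_{L_y}(1\otimes\mathrm{ev}_v)(x\otimes1)=(1\otimes\mathrm{ev}_v)\mathcal D_{U_\chi}(x\otimes1)=0 .$$
Thus $\mathcal D_{L_y}=0$ and $\delta_{L_y}=\pi\mathcal D_{L_y}\iota=0$. Since $\delta_{L_y}=\mathrm{id}$, $\theta_xL_y=0$. $\square$

## 5. The windows 2143 and 3142

To use Lemma 3 we need to compute $\theta_xL_y$ in simple cases. Write $\theta_i=\theta_{s_i}$.

**Lemma 4.** Let $s,t$ be non-commuting simple reflections with $s\in D(y)$, $t\notin D(y)$. Exactly one of $ys,yt$, call it $z$, satisfies $t\in D(z)$ and $s\notin D(z)$, and $\theta_t\theta_sL_y\cong\theta_tL_z$.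

*Proof.* By (F5) the composition factors of $\theta_sL_y$ are $L_y$ twice and, with multiplicity $\mu(y,z)$, the $L_z$ with $s\notin D(z)$. The exact functor $\theta_t$ kills $L_y$ and all $L_z$ with $t\notin D(z)$. So we must find all $z$ with $\mu(y,z)\ne0$, $t\in D(z)$, $s\notin D(z)$. If $z>y$, then $t\in D(z)\setminus D(y)$ gives $z=yt$ by (F5). If $z<y$, then $s\in D(y)\setminus D(z)$ gives $y=zs$, again by (F5). So $z\in\{ys,yt\}$, and $\mu(y,z)=1$ in both cases.

Write $y=y_0v$ with $v\in\langle s,t\rangle$ and $y_0$ minimal in its coset $y\langle s,t\rangle$. Since $ys<y<yt$, we have $v\in\{s,ts\}$. If $v=s$, then $yt=y_0st$ has $t$ but not $s$ as a descent, and $ys=y_0$ has neither. If $v=ts$, then $ys=y_0t$ has $t$ but not $s$, and $yt=y_0tst$ has both. So exactly one $z$ qualifies. In a composition series of $\theta_sL_y$ exactly one factor, $L_z$, survives $\theta_t$, so $\theta_t\theta_sL_y\cong\theta_tL_z$. $\square$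

**Lemma 5.** If $s_1',\dots,s_r'$ are distinct simple reflections and $x=s_1'\cdots s_r'$, then $\theta_{s_r'}\cdots\theta_{s_1'}\cong\theta_x$. In particular $\theta_i\theta_j\cong\theta_j\theta_i$ if $|i-j|>1$.

*Proof.* By (F1), the left side applied to $\Delta_e$ has class $\sum[\Delta_v]$, where $v$ runs over the products of the $2^r$ subwords of $s_1'\cdots s_r'$. Different subwords have different supports, so they give distinct elements, and these are all the $v\le x$. So each $\Delta_v$, $v\le x$, occurs exactly once. The word is reduced, so $P_x$ is a summand, and $(P_x:\Delta_v)=[\Delta_v:L_x]\ge1$ for all $v\le x$ by BGG reciprocity. Hence the module is $P_x$, and (F1) gives the isomorphism of functors. For $|i-j|>1$ both products are $\theta_{s_is_j}$. $\square$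

**Proposition 6.** If the window $y(i)y(i+1)y(i+2)y(i+3)$ has pattern $2143$ or $3142$ for some $i$, then $y$ is Kostant negative.

*Proof.* Here $i,i+2\in D(y)$ and $i+1\notin D(y)$. Put $z=ys_{i+1}$. Its window has pattern $2413$ or $3412$, so $i+1\in D(z)$ and $i,i+2\notin D(z)$. Hence $z$ is the element of Lemma 4 both for $(s,t)=(s_i,s_{i+1})$ and for $(s,t)=(s_{i+2},s_{i+1})$, so
$$\theta_{i+1}\theta_iL_y\cong\theta_{i+1}L_z\cong\theta_{i+1}\theta_{i+2}L_y,$$
and $\theta_{i+1}L_z\ne0$ because $i+1\in D(z)$. By Lemma 5 this reads $\theta_{s_is_{i+1}}L_y\cong\theta_{s_{i+2}s_{i+1}}L_y\ne0$. Since $s_is_{i+1}\ne s_{i+2}s_{i+1}$, Lemma 3 shows that $y$ is not positive. $\square$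

In $\mathrm S_4$, the permutations $2143$ and $3142$ are therefore negative. Insertion of $2,1,4,3$ and of $3,1,4,2$ gives in both cases the recording tableau with rows $(1\,3),(2\,4)$. This is one of the two standard tableaux of shape $(2,2)$, so at least half of the four permutations of shape $(2,2)$ are negative.

## 6. Stretching a small permutation, and where windows fail

Now we look at large $n$. First we locate the permutations $\tilde w(p,y)$ of Theorem A in the Robinson–Schensted picture.

**Lemma 7.** Let $T=Q(y)$, $\lambda=\mathtt{sh}(y)$ and $j_k=p_k+k$. Then $Q(\tilde w(p,y))=Q_{p,T}$, where $Q_{p,T}$ is the tableau of shape $\lambda^{\langle n\rangle}$ whose rows below the first are $T$ with each $k$ replaced by $j_k$, all other numbers being in the first row. Different pairs $(p,T)$ give different tableaux.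

*Proof.* We claim that when $n+y(k)$ is about to be inserted, the first row is $1,2,\dots,p_k-1$. This is clear for $k=1$. The letter $n+y(k)$ is larger than all of the first row, so it is appended at its end. The next letter $p_k$ bumps it into the second row, leaving the first row $1,\dots,p_k$. The letters up to the next inserted big letter are then appended to the first row, which proves the claim for $k+1$. So the rows below the first undergo exactly the insertion of $n+y(1),n+y(2),\dots$, that is, of $y$ shifted by $n$. The $k$-th step takes place when the letter $p_k$ is read, and $p_k$ has position $(p_k-1)+k+1=p_k+k=j_k$ in the word. This gives the tableau. The set of entries below the first row determines the $j_k$, hence $p_k=j_k-k$, and then $T$. $\square$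

For the word (2), $j=(2,5,8,11)$, and $Q$ has rows $(1\,3\,4\,6\,7\,9\,10\,12)$, $(2\,8)$, $(5\,11)$.

The first thing to try against (1) is Proposition 6 on the long words themselves. Here is the point where that stops. If some $w$ of shape $\lambda^{\langle n\rangle}$, $m\ge2$, has a window of pattern $2143$ or $3142$ at $i$, then $i,i+2\in D(w)$. So in $Q(w)$ the entries $i+1$ and $i+3$ both lie below the first row. At most
$$(n+m-2)\binom{n+m-2}{m-2}f^\lambda$$
tableaux of shape $\lambda^{\langle n\rangle}$ have two entries below the first row at distance $2$: choose the pair, the other $m-2$ entries, and the standardization of the lower rows. By Lemma 7, $f^{\lambda^{\langle n\rangle}}\ge\binom nmf^\lambda$. So the proportion of tableaux on which Proposition 6 can act, even through (F6) and after replacing $w$ by any other element of its left cell, is at most $(n+m-2)\binom{n+m-2}{m-2}/\binom nm$, which tends to $0$. In (2) the descents are at $1,4,7,10$, and no window has the wanted pattern. The heuristic of Section 1 is correct for obstructions seen in four consecutive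 letters.

The way past this is that $y$ is still present in $\tilde w$, only not locally. The pair $n+y(k),\,p_k$ in the word is a descent. Translating $L_{\tilde w}$ to the singular block where the two letters of each such pair become equal collapses the long word. The result is a module parabolically induced from a simple $\mathfrak{gl}_m$-module of type $y$, and projective functors on the $\mathfrak{gl}_m$ side, which exchange neighbors $p_k,p_{k+1}$ however large the gap, can be imitated on the $\mathfrak{gl}_{n+m}$ side. The next two sections carry this out.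

## 7. Parabolic induction that keeps simple modules simple

Let $N=n+m$, let $\mathfrak p=\mathfrak l\oplus\mathfrak n^+$ be the block upper triangular parabolic with $\mathfrak l=\mathfrak{gl}_n\oplus\mathfrak{gl}_m$, let $\mathfrak n^-$ be the opposite nilradical, and let $\varpi=(-1,\dots,-n)$. Bars denote objects for $\mathfrak{gl}_m$, with $\rho_m=(0,\dots,-(m-1))$, and similarly $\rho_n$ for $\mathfrak{gl}_n$. For a $\mathfrak{gl}_m$-module $M$ put
$$Y_M=\det{}_n^{-1}\boxtimes(M\otimes\det{}_m^{\,n}),\qquad\mathrm{Ind}\,M=U\otimes_{U(\mathfrak p)}Y_M,$$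
with $\mathfrak n^+$ acting by $0$ on $Y_M$. As a vector space $\mathrm{Ind}\,M=U(\mathfrak n^-)\otimes Y_M$, so $\mathrm{Ind}$ is exact. The twist makes the shifts match. Indeed $\varpi-\rho_n=(-1,\dots,-1)$ and $\rho_N=(\rho_n\,|\,\rho_m-n)$, so $Y_{\bar\Delta(b)}$ has highest weight $(\varpi|b)-\rho$.

Let $\gamma$ be a content of size $m$ supported on $[1,n]$, and let $1^n+\gamma$ be the content with value $1+\gamma_i$ for $i\in[1,n]$ and $0$ elsewhere.

The first lemma tells us where induced modules live; we need it slightly beyond $\mathrm{Ind}$ itself.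

**Lemma 8.** Let $E$ be a simple finite-dimensional $\mathfrak{gl}_n$-module whose highest weight plus $\rho_n$ has content $\delta$, let $\gamma'$ be any content of size $m$, and let $M\in\overline{\mathcal Z}_{\gamma'}$. Then $U\otimes_{U(\mathfrak p)}\big(E\boxtimes(M\otimes\det_m^n)\big)\in\mathcal Z_{\delta+\gamma'}$, where $\mathfrak n^+$ acts by $0$ on $E\boxtimes(M\otimes\det_m^n)$. In particular $\mathrm{Ind}$ maps $\overline{\mathcal Z}_\gamma$ to $\mathcal Z_{1^n+\gamma}$.

*Proof.* Let $z_0=\mathrm{diag}(1^n,0^m)$. An element $z\in Z$ has $\mathrm{ad}\,z_0$-weight $0$. Since $U=U(\mathfrak n^-)\otimes U(\mathfrak l)\otimes U(\mathfrak n^+)$ and $\mathfrak n^\pm$ has weight $\pm1$, we get $z\in\psi(z)+U\mathfrak n^+$ with a unique $\psi(z)\in U(\mathfrak l)$. As $z$ is $\mathrm{ad}\,\mathfrak l$-invariant, so is $\psi(z)$, that is, $\psi(z)\in Z(\mathfrak l)$. For $y$ in the inducing module, $z(u\otimes y)=u\otimes zy=u\otimes\psi(z)y$. Also $\psi$ is a homomorphism, because $zz'\in z\psi(z')+U\mathfrak n^+$, $z\psi(z')=\psi(z')z\in\psi(z')\psi(z)+U\mathfrak n^+$,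 and $Z(\mathfrak l)$ is commutative.

Let $\chi^{\mathfrak l}$ be the character of $Z(\mathfrak l)$ belonging to $(\delta,\gamma')$. A Verma module for $\mathfrak l$ with this character (the second factor twisted by $\det_m^n$) induces to a Verma module $\Delta(a)$ with $a$ of content $\delta+\gamma'$. Comparing the two actions of $z$ gives $\chi^{\mathfrak l}\circ\psi=\chi_{\delta+\gamma'}$, so $\psi(\ker\chi_{\delta+\gamma'})\subset\ker\chi^{\mathfrak l}$. A power of $\ker\chi^{\mathfrak l}$ kills $E\boxtimes(M\otimes\det_m^n)$, so a power of $\ker\chi_{\delta+\gamma'}$ kills the induced module. For $E=\det_n^{-1}$, $\delta$ is the content of $\varpi$, which is $1$ on $[1,n]$. $\square$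

**Lemma 9.** $\mathrm{Ind}$ is fully faithful.

*Proof.* The element $z_0=\mathrm{diag}(1^n,0^m)$ acts on $Y_M$ and $Y_{M'}$ by $-n$, and on $\mathrm{Ind}\,M'=U(\mathfrak n^-)\otimes Y_{M'}$ with eigenvalues $-n-j$, $j\ge0$. Its $(-n)$-eigenspace there is $Y_{M'}$, which $\mathfrak n^+$ kills. So
$$\mathrm{Hom}_{\mathfrak g}(\mathrm{Ind}M,\mathrm{Ind}M')=\mathrm{Hom}_{\mathfrak p}(Y_M,\mathrm{Ind}M')=\mathrm{Hom}_{\mathfrak l}(Y_M,Y_{M'})=\mathrm{Hom}_{\mathfrak{gl}_m}(M,M').\qquad\square$$

Now comes the use of the hypothesis that $\gamma$ is supported on $[1,n]$.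

**Lemma 10.** If $b$ has content $\gamma$ (supported on $[1,n]$), then $\mathrm{Ind}\,\bar L(b)\cong L(\varpi|b)$.

*Proof.* The module $\mathrm{Ind}\,\bar L(b)$ lies in category $\mathcal O$, and in $\mathcal Z_{1^n+\gamma}$ by Lemma 8. It is locally finite over $\mathfrak{gl}_n$, since $U(\mathfrak n^-)$ is locally finite under $\mathrm{ad}\,\mathfrak{gl}_n$ and $Y:=Y_{\bar L(b)}$ is a sum of one-dimensional $\mathfrak{gl}_n$-modules. Let $R\ne0$ be a submodule and $L(a)\subset R$ a simple submodule. Local finiteness over $\mathfrak{gl}_n$ forces $a_1>\dots>a_n$. The vector $a$ has content $1^n+\gamma$, so all its entries lie in $\{-1,\dots,-n\}$. There is only one strictly decreasing sequence of length $n$ in this set, so $(a_1,\dots,a_n)=\varpi$. Hence the highest weight vector of $L(a)$ has $z_0$-eigenvalue $\sum_{i\le n}(a-\rho)_i=-n$, so it lies in $Y$, and $R\cap Y\ne0$. As $Y$ is a simple $\mathfrak l$-module, $Y\subset R$, and $Y$ generates everything. So $\mathrm{Ind}\,\bar L(b)$ is simple, of highest weight $(\varpi|b)-\rho$. $\square$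

For $n=m=1$ and $b=(-1)$ this says that the Verma module $\Delta(-1,-1)$ is simple. For $b=(-2)$, outside the allowed support, $\mathrm{Ind}\,\bar L(b)=\Delta(-1,-2)$ is a dominant regular Verma module and is not simple.

Finally we need functors that commute with $\mathrm{Ind}$. Let $V=\mathbb C^N$, let $\varepsilon_i$ be the content with value $1$ at $i$ and $0$ elsewhere, and $\alpha_i=\varepsilon_i-\varepsilon_{i+1}$ for $1\le i\le n-1$. On $\mathcal Z_c$ put
$$E_i=\mathrm{pr}_{c+\alpha_i}(V\otimes-),\qquad F_i=\mathrm{pr}_{c-\alpha_i}(V^*\otimes-),$$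
zero if the target is not a content. Since $V\otimes\Delta(a)$ has a filtration with subquotients $\Delta(a+e_k)$, $k=1,\dots,N$ ($e_k$ the unit vectors), and $V^*\otimes\Delta(a)$ one with subquotients $\Delta(a-e_k)$, on classes of Verma modules $E_i$ (resp. $F_i$) sums over all ways of changing one entry $-(i+1)$ to $-i$ (resp. $-i$ to $-(i+1)$). Define $\bar E_i,\bar F_i$ likewise for $\mathfrak{gl}_m$. The example in Section 3 was $F_1E_1$ on $\Delta(-1,-2)$.

**Lemma 11.** On $\overline{\mathcal Z}_\gamma$, naturally, $E_i\,\mathrm{Ind}\cong\mathrm{Ind}\,\bar E_i$ and $F_i\,\mathrm{Ind}\cong\mathrm{Ind}\,\bar F_i$ for $1\le i\le n-1$.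

*Proof.* By the tensor identity, $V\otimes\mathrm{Ind}M\cong U\otimes_{U(\mathfrak p)}(V\otimes Y_M)$. The exact sequence of $\mathfrak p$-modules $0\to\mathbb C^n\to V\to\mathbb C^m\to0$ gives
$$0\to U\otimes_{U(\mathfrak p)}(\mathbb C^n\otimes Y_M)\to V\otimes\mathrm{Ind}M\to\mathrm{Ind}(\mathbb C^m\otimes M)\to0 .$$
The $\mathfrak{gl}_n$-module $\mathbb C^n\otimes\det_n^{-1}$ is simple, with shifted highest weight $(0,-2,\dots,-n)$: raising an entry of $\varpi$ by $1$ keeps it strictly decreasing only for the first entry. So by Lemma 8 the content of the first term is positive at $0$. The target content $1^n+\gamma+\alpha_i$ is supported on $[1,n]$, so the projection kills the first term. By (F3), $\mathbb C^m\otimes M$ is a direct sum of modules of various contents $\gamma'$, and by Lemma 8 $\mathrm{Ind}$ of the $\gamma'$-summand has content $1^n+\gamma'$. So the projection of the last term is $\mathrm{Ind}\,\bar E_iM$; both are $0$ if $\gamma+\alpha_i$ is not a content. Projections are exact, so $E_i\,\mathrm{Ind}M\cong\mathrm{Ind}\,\bar E_iM$, naturally in $M$.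

For $F_i$ use $0\to(\mathbb C^m)^*\to V^*\to(\mathbb C^n)^*\to0$. Now the submodule gives $\mathrm{Ind}((\mathbb C^m)^*\otimes M)$. The quotient is induced from $(\mathbb C^n)^*\otimes\det_n^{-1}$, which is simple with shifted highest weight $(-1,\dots,-(n-1),-(n+1))$. Its content is positive at $n+1$, so the quotient term is killed, and the same argument applies. $\square$

Since $1\le i\le n-1$, the contents $\gamma\pm\alpha_i$ (if they are contents) are again supported on $[1,n]$, so these isomorphisms can be iterated.

## 8. Proof of Theorem A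

Let $\gamma=\sum_k\varepsilon_{p_k}$, $c=1^n+\gamma$, $b^0=(-p_1,\dots,-p_m)$ and $M=\bar L(yb^0)\in\overline{\mathcal Z}_\gamma$. The vector $b^0$ is regular and dominant, because $p_1<\dots<p_m$.

**Step 1: the singular translation of $L_{\tilde w}$ is $\mathrm{Ind}\,M$.** This step collapses the long word. Since $(yb^0)_l=-p_{y^{-1}(l)}$, the entry $-i$ occurs in $(\varpi|yb^0)$ at position $i$ and, if $i=p_k$, also at position $n+y(k)$. If $wa_c=(\varpi|yb^0)$, then $w$ maps the block of positions of $-i$ in $a_c$ onto the set of positions of $-i$ in $(\varpi|yb^0)$. These $w$ form one coset $wW_c$, and its longest element is decreasing on each block. So its word lists, for $i=1,\dots,n$, the letter $i$ if $i\notin\{p_k\}$, and $n+y(k),\,p_k$ if $i=p_k$. This is $\tilde w$. With $L:=L_{\tilde w}$, (F2) and Lemma 10 give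
$$T_cL\cong L(\varpi|yb^0)\cong\mathrm{Ind}\,M .$$
In example (2), $(\varpi|yb^0)=(-1,\dots,-8\,|\,-3,-1,-7,-5)$, and $-1$ sits at positions $1$ and $10$, which are the first two letters of the word in reverse order.

**Step 2: projective endofunctors of $\overline{\mathcal Z}_\gamma$ are imitated on $\mathcal Z_c$.** For $1\le k\le m-1$ put
$$\Phi_k=F_{p_{k+1}-1}\cdots F_{p_k+1}F_{p_k}\,E_{p_k}E_{p_k+1}\cdots E_{p_{k+1}-1}$$
on $\mathcal Z_c$, and let $\bar\Phi_k$ be the same word on $\overline{\mathcal Z}_\gamma$. All indices lie in $[1,n-1]$. On $[\bar\Delta(b^0)]$ the $\bar E$'s, read from the right, move the entry $-p_{k+1}$ step by step to $-p_k$; there is no choice, since no other entry of $b^0$ lies strictly between. The $\bar F$'s then move one of the two entries $-p_k$ to $-p_{k+1}$. Hence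
$$[\bar\Phi_k\bar\Delta(b^0)]=[\bar\Delta(b^0)]+[\bar\Delta(s_kb^0)],$$
and $\bar\Phi_k\cong\bar\theta_{s_k}$ by (F1). In example (2), $\Phi_1=F_2F_1E_1E_2$.

By (F1) every projective endofunctor of $\overline{\mathcal Z}_\gamma$ is a summand of a finite direct sum $\bar f$ of words (including the empty word) in the $\bar\Phi_k$. If $f$ is the same sum of words in the $\Phi_k$, then $f$ is a projective endofunctor of $\mathcal Z_c$, and $f\,\mathrm{Ind}\cong\mathrm{Ind}\,\bar f$ by Lemma 11.

**Step 3: use of the hypothesis.** Assume that $\tilde w$ is Kostant positive. We want to verify the hypothesis of Lemma 1(b) for $M$. Let $F$ be a projective endofunctor of $\overline{\mathcal Z}_\gamma$, a summand of some $\bar f$ as in Step 2 via $\iota:F\to\bar f$, $\pi:\bar f\to F$, $\pi\iota=1$, and let $\varphi:FM\to M$. Under the fixed isomorphisms $T_cL\cong\mathrm{Ind}\,M$ and $f\,\mathrm{Ind}\cong\mathrm{Ind}\,\bar f$, the morphism $\mathrm{Ind}(\varphi\pi_M)$ becomes a morphism $fT_cL\to T_cL$. By Lemma 1(a) for $L$ and the projective functors $fT_c,T_c:\mathcal Z_0\to\mathcal Z_c$,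 it equals $\alpha_L$ for some $\alpha\in\mathrm{Nat}(fT_c,T_c)$.

**Step 4: $\alpha_L=\beta_{T_cL}$ for some $\beta\in\mathrm{Nat}(f,\mathrm{Id}_{\mathcal Z_c})$.** The transformation $\alpha$ lives on the regular block, and to reach $\mathfrak{gl}_m$ we need one on the singular block $\mathcal Z_c$. Let $u:\mathrm{Id}\to T_cT^c$ and $v:T^cT_c\to\mathrm{Id}$ be the unit and counit of the adjunction $T^c\dashv T_c$. Put $\hat\alpha=(\alpha T^c)\circ(fu)\in\mathrm{Nat}(f,T_cT^c)$. Naturality of $\alpha$ with respect to $v$ says $(T_cv)(\alpha T^cT_c)=\alpha\circ(fT_cv)$. With the triangle identity $(T_cv)(uT_c)=1$ we get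
$$(T_cv)(\hat\alpha T_c)=(T_cv)(\alpha T^cT_c)(fuT_c)=\alpha\circ(fT_cv)(fuT_c)=\alpha .$$
By (F2), $T_cT^c\cong\mathrm{Id}^{\oplus|W_c|}$; let $\iota_h:\mathrm{Id}\to T_cT^c$ be the inclusions. Then $\hat\alpha=\sum_h\iota_h\beta_h$ with $\beta_h\in\mathrm{Nat}(f,\mathrm{Id})$, and
$$\alpha=\sum_h\zeta_h\circ(\beta_hT_c),\qquad\zeta_h=(T_cv)(\iota_hT_c)\in\mathrm{End}(T_c).$$
Since $T_cL$ is a simple highest weight module, $(\zeta_h)_L$ is a scalar $q_h$. Put $\beta=\sum_hq_h\beta_h$. Then $\alpha_L=\sum_hq_h(\beta_h)_{T_cL}=\beta_{T_cL}$.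

**Step 5: descent to $\mathfrak{gl}_m$.** Now $\beta\,\mathrm{Ind}:\mathrm{Ind}\,\bar f\cong f\,\mathrm{Ind}\to\mathrm{Ind}$ is a natural transformation of functors on $\overline{\mathcal Z}_\gamma$. By Lemma 9 each of its components is $\mathrm{Ind}$ of a unique morphism, and these morphisms are natural because $\mathrm{Ind}$ is faithful. So $\beta\,\mathrm{Ind}=\mathrm{Ind}\,\bar\beta$ with $\bar\beta\in\mathrm{Nat}(\bar f,\mathrm{Id}_{\overline{\mathcal Z}_\gamma})$. By naturality of $\beta$ along $T_cL\cong\mathrm{Ind}\,M$ and Steps 3 and 4, $\mathrm{Ind}\,\bar\beta_M=\mathrm{Ind}(\varphi\pi_M)$, so $\bar\beta_M=\varphi\pi_M$. Hence $\bar\beta\iota\in\mathrm{Nat}(F,\mathrm{Id})$ has value $\varphi\pi_M\iota_M=\varphi$ at $M$.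

By Lemma 1(b), Kostant's problem has a positive answer for $M=\bar L(yb^0)$. Both $\overline{\mathcal Z}_\gamma$ and the block of $L_y^{(m)}$ are regular and integral, and translation between them sends $\bar L(yb^0)$ to $L_y^{(m)}$. By Corollary 2, $y$ is Kostant positive. $\blacksquare$

## 9. Counting left cells: Theorem B and the shape $(n,2,2)$

**Step 1: from one permutation to its left cell.** By (F6) it makes sense to call a tableau $T\in\mathtt{SYT}(\lambda)$ negative if the $y$ with $Q(y)=T$ are Kostant negative. Let $\nu^-$ be the number of negative $T\in\mathtt{SYT}(\lambda)$. Each tableau is $Q(y)$ for exactly $f^\lambda$ permutations $y$, so $\mathbf k_m^-(\lambda)=\nu^-f^\lambda$. If $T=Q(y)$ is negative, then $\tilde w(p,y)$ is negative by Theorem A, and its recording tableau is $Q_{p,T}$ by Lemma 7. By (F6), every $w\in \mathrm S_{m+n}$ with $Q(w)=Q_{p,T}$ is Kostant negative. By Lemma 7 these are $\binom nm\nu^-$ different tableaux, and each accounts for $f^{\lambda^{\langle n\rangle}}$ permutations. Hence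
$$\mathbf k^-_{m+n}(\lambda^{\langle n\rangle})\ge\binom nm\,\nu^-\,f^{\lambda^{\langle n\rangle}} . \tag{4}$$

**Step 2: comparison with all tableaux.** A tableau of shape $\lambda^{\langle n\rangle}$ is determined by the set of its entries below the first row and the standardization of those rows. So $f^{\lambda^{\langle n\rangle}}\le\binom{n+m}mf^\lambda$. Dividing (4) by $(f^{\lambda^{\langle n\rangle}})^2$,
$$\frac{\mathbf k^-_{m+n}(\lambda^{\langle n\rangle})}{(f^{\lambda^{\langle n\rangle}})^2}\ge\frac{\binom nm\nu^-}{f^{\lambda^{\langle n\rangle}}}\ge\frac{\binom nm}{\binom{n+m}m}\cdot\frac{\nu^-}{f^\lambda}=\frac{\binom nm}{\binom{n+m}m}\cdot\frac{\mathbf k_m^-(\lambda)}{(f^\lambda)^2} .$$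
This is the first inequality of Theorem B. As $n\to\infty$, $\binom nm/\binom{n+m}m\to1$, and $1-\mathbf k_m^-(\lambda)/(f^\lambda)^2=\mathbf k_m^+(\lambda)/(f^\lambda)^2$, which gives the second. $\blacksquare$

**Step 3: the counterexample.** Take $m=4$, $\lambda=(2,2)$, $f^\lambda=2$. The permutations $2143$ and $3142$ have shape $(2,2)$ and are negative by Proposition 6, so $\mathbf k_4^-((2,2))/(f^\lambda)^2\ge\frac24=\frac12$. Theorem B gives, for all $n\ge4$,
$$\frac{\mathbf k^+_{n+4}((n,2,2))}{(f^{(n,2,2)})^2}\le1-\frac12\cdot\frac{\binom n4}{\binom{n+4}4}\ \xrightarrow[n\to\infty]{}\ \frac12 .$$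
This proves (3). The proportion does not tend to $1$, so the Asymptotic Shape Conjecture (1) is false. $\blacksquare$

## 10. The hook $(3,1,1)$ and the proof of Theorem C

Partitions that do not contain $(2,2)$ are hooks, so for these we need another source of negative tableaux. The obstruction below uses two moves in distant places, made in either order.

**Proposition 12.** If the restriction of $Q(y)$ to $1,\dots,5$ has rows $(1\,2\,5),(3),(4)$, then $y$ is Kostant negative.

*Proof.* **Step 1: the possible patterns.** Let $a,b,c,d,e$ be the first five letters of $y$. The descents of the tableau give $a<b>c>d<e$. Inserting $a,b,c$ gives first row $(a,c)$ if $a<c$, and $(c,b)$ if $c<a$. Inserting $d$ then gives first row $(d,c)$ if $d<a<c$; $(a,d)$ if $a<d<c$; and $(d,b)$ if $c<a$. The letter $e$ is appended to the first row, so it exceeds the last entry there. We are in one of these cases: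

* (A1) $d<a<c<b$, $e>c$;
* (A2) $a<d<c<b$, $e>d$;
* (B) $d<c<a<b<e$.

**Step 2: two moves in two orders.** We apply Lemma 4. Write $(i\to j)$ for $s=s_i$, $t=s_j$; it needs $i\in D$, $j\notin D$. It replaces the permutation by whichever of its two candidates (swap the letters in positions $i,i+1$, or in positions $j,j+1$) has $j\in D$, $i\notin D$. Only the first five letters change.

* Case A1, and case A2 with $e>c$. First order: $(2\to1)$ gives $b\,a\,c\,d\,e$ (as $b>a<c$); then $(3\to4)$, applicable since $c>d<e$, gives $b\,a\,c\,e\,d$ (as $c<e>d$). Second order: $(3\to4)$ gives $a\,b\,c\,e\,d$ (as $c<e>d$); then $(2\to1)$, applicable since $a<b>c$, gives $b\,a\,c\,e\,d$ (as $b>a<c$).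
* Case A2 with $d<e<c$. First order: $(2\to1)$ gives $b\,a\,c\,d\,e$ (as $b>a<c$); then $(3\to4)$, applicable since $c>d<e$, gives $b\,a\,d\,c\,e$ (as $d<c>e$). Second order: $(3\to4)$ gives $a\,b\,d\,c\,e$ (as $d<c>e$); then $(2\to1)$, applicable since $a<b>d$, gives $b\,a\,d\,c\,e$ (as $b>a<d$).
* Case B. First order: $(2\to1)$ gives $a\,c\,b\,d\,e$ (as $a>c<b$); then $(3\to4)$, applicable since $b>d<e$, gives $a\,c\,b\,e\,d$ (as $b<e>d$). Second order: $(3\to4)$ gives $a\,b\,c\,e\,d$ (as $c<e>d$); then $(2\to1)$, applicable since $a<b>c$, gives $a\,c\,b\,e\,d$ (as $a>c<b$).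

In every case both orders lead to the same permutation $y''$, and $1,4\in D(y'')$.

**Step 3: two functors with the same value.** Let $y_1$ and $y_2$ be the permutations after the first move in the first and in the second order. By Lemma 5, $\theta_1$ commutes with $\theta_3,\theta_4$, and $\theta_4$ commutes with $\theta_1,\theta_2$. With Lemma 4,
$$\theta_4\theta_3\theta_1\theta_2L_y\cong\theta_4\theta_3\theta_1L_{y_1}\cong\theta_1\theta_4\theta_3L_{y_1}\cong\theta_1\theta_4L_{y''},$$
$$\theta_1\theta_2\theta_4\theta_3L_y\cong\theta_1\theta_2\theta_4L_{y_2}\cong\theta_4\theta_1\theta_2L_{y_2}\cong\theta_4\theta_1L_{y''}\cong\theta_1\theta_4L_{y''}.$$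
The module $\theta_1\theta_4L_{y''}$ is nonzero: $L_{y''}$ is a subquotient of $\theta_4L_{y''}$ because $4\in D(y'')$, the functor $\theta_1$ is exact, and $\theta_1L_{y''}\ne0$ because $1\in D(y'')$. By Lemma 5 we have $\theta_xL_y\cong\theta_{x'}L_y\ne0$ with $x=s_2s_1s_3s_4$ and $x'=s_3s_4s_2s_1$. These differ, since $x(1)=3$ and $x'(1)=4$. By Lemma 3, $y$ is negative. $\square$

**Proof of Theorem C(1).** Let $\lambda\supseteq(2,2)$. There are $f^{\lambda/(2,2)}\ge1$ tableaux $T\in\mathtt{SYT}(\lambda)$ whose restriction to $1,\dots,4$ has rows $(1\,3),(2\,4)$. If $Q(y)=T$, then the first four letters of $y$ form a word with this recording tableau. Exactly $f^{(2,2)}=2$ permutations of $\mathrm S_4$ have it, namely $2143$ and $3142$. So $y$ is negative by Proposition 6, and $\nu^-\ge f^{\lambda/(2,2)}$.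

If $\lambda\supseteq(3,1,1)$, the $f^{\lambda/(3,1,1)}\ge1$ tableaux that restrict on $1,\dots,5$ to the rows $(1\,2\,5),(3),(4)$ are negative by Proposition 12, so $\nu^-\ge f^{\lambda/(3,1,1)}$.

Since $\mathbf k_m^-(\lambda)/(f^\lambda)^2=\nu^-/f^\lambda$, Theorem B gives the two bounds, and both are $<1$. So (1) fails whenever $\lambda$ contains $(2,2)$ or $(3,1,1)$. A partition not containing $(2,2)$ is a hook $(r,1^q)$. It does not contain $(3,1,1)$ exactly when $r\le2$ or $q\le1$, which gives $(1^m)$, $(2,1^{m-2})$, $(m)$ and $(m-1,1)$. $\blacksquare$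

**Proof of Theorem C(2).** For a uniformly random $y\in \mathrm S_m$, the patterns of $y$ in the $\lfloor m/4\rfloor$ disjoint windows of positions $4j+1,\dots,4j+4$ are independent and uniform on $\mathrm S_4$. By Proposition 6 a positive $y$ avoids $2143$ and $3142$ in all of these windows, and in each window this has probability $22/24=11/12$. Hence
$$\sum_{\lambda\in\Lambda_m}\mathbf k_m^+(\lambda)\le(11/12)^{\lfloor m/4\rfloor}\,m!=(11/12)^{\lfloor m/4\rfloor}\sum_{\lambda\in\Lambda_m}(f^\lambda)^2 .$$
So some $\lambda\in\Lambda_m$ has $\mathbf k_m^+(\lambda)/(f^\lambda)^2\le(11/12)^{\lfloor m/4\rfloor}$, and by Theorem B the limsup for this $\lambda$ is at most $(11/12)^{\lfloor m/4\rfloor}$. $\blacksquare$
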